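\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{question}[theorem]{Question}
\numberwithin{equation}{section}

\title{Shortening a geodesic in $\mathbb{RP}^3$:\\ the rigidity theorem for minimal projective planes\\ is not stable under intrinsic flat convergence}


\begin{abstract}
The $\mathbb{RP}^3$ rigidity theorem says that a Riemannian $\mathbb{RP}^3$ with scalar curvature at least $6$, all of whose closed minimal surfaces have area at least $2\pi$, is round. We show that the corresponding almost rigidity statement fails. There are metrics on $\mathbb{RP}^3$ with scalar curvature at least $6-\varepsilon_j$, $\varepsilon_j\to0$, for which the infimum of the areas of closed minimal surfaces is exactly $2\pi$ and whose volumes tend to that of the round $\mathbb{RP}^3$, which converge in the Gromov--Hausdorff and the volume preserving intrinsic flat sense to a space that is not isometric to the round $\mathbb{RP}^3$: in it one closed geodesic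 has been shortened by a prescribed factor $\kappa\in[0,1)$, which means that it is collapsed to a point if $\kappa=0$. The metrics keep a two-dimensional torus of symmetries, and the symmetry gives control of all closed minimal surfaces.
\end{abstract}

\section{The question and the answer}\label{sec:intro}

\subsection{The question}
All manifolds are closed, oriented, smooth Riemannian $3$-manifolds, and each is regarded as an integral current space, given by integration over the manifold with its Riemannian distance. A \emph{closed minimal surface} is a smooth immersion of a nonempty closed surface with zero mean curvature, and its area is counted with multiplicity. We write $\operatorname{MinA}(M)$ for the infimum of the areas of closed minimal surfaces in $M$ and $\operatorname{Scal}$ for the scalar curvature.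

The round $\mathbb{RP}^3$ of constant sectional curvature $1$ has scalar curvature $6$, volume $\pi^2$ and diameter $\pi/2$; moreover $\operatorname{MinA}(\mathbb{RP}^3)=2\pi$, realized by the totally geodesic projective planes. It is characterized by its scalar curvature and $\operatorname{MinA}$.

\begin{theorem}[$\mathbb{RP}^3$ rigidity theorem; Bray, Brendle, Eichmair, Neves]\label{thm:rigidity}
Let $(M,g)$ be diffeomorphic to $\mathbb{RP}^3$, and let $\mathcal A(M,g)$ be the infimum of the areas of embedded surfaces in $M$ diffeomorphic to $\mathbb{RP}^2$. This infimum is attained by an embedded minimal $\mathbb{RP}^2$, so $\operatorname{MinA}(M)\le\mathcal A(M,g)$. Moreover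
\[
 \mathcal A(M,g)\cdot\min_M\operatorname{Scal}\le 12\pi,
\]
with equality if and only if $(M,g)$ is isometric to the round $\mathbb{RP}^3$ up to scaling. In particular, if $\operatorname{Scal}\ge6$ and $\operatorname{MinA}(M)\ge2\pi$, then $M$ is isometric to the round $\mathbb{RP}^3$.
\end{theorem}

Is the characterization stable? A lower scalar curvature bound does not prevent thin spikes, so one cannot expect closeness in a smooth sense. The Sormani--Wenger intrinsic flat distance $d_{\mathcal F}$ is a natural weak distance here, because thin spikes of small volume contribute little to it. We write $M_j\xrightarrow{\mathcal F}M_0$ if $d_{\mathcal F}(M_j,M_0)\to0$, and $M_j\xrightarrow{V\mathcal F}M_0$ if in addition $\operatorname{Vol}(M_j)\to\operatorname{Vol}(M_0)$. Sormani \cite{Sormani} posed the following problem.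

\begin{question}[Almost rigidity]\label{q}
Let $V_0,D_0>0$, and let $M_j$, $j\ge2$, be diffeomorphic to $\mathbb{RP}^3$ with
\begin{equation}\label{eq:hyp}
\operatorname{Scal}_j\ge\tfrac{6(j-1)}j,\qquad \operatorname{MinA}(M_j)=2\pi,\qquad \operatorname{Vol}(M_j)\le V_0,\qquad \operatorname{Diam}(M_j)\le D_0 .
\end{equation}
\emph{(a)} Does it follow that $M_j\xrightarrow{\mathcal F}\mathbb{RP}^3$? \emph{(b)} Does it follow, moreover, that $M_j\xrightarrow{V\mathcal F}\mathbb{RP}^3$?
\end{question}

In \cite{Sormani} the curvature bound reads $\operatorname{Scal}_j\ge 6j/(j-1)$. Since $6j/(j-1)>6$, Theorem~\ref{thm:rigidity} would then force $\operatorname{MinA}(M_j)<2\pi$ and no such $M_j$ would exist. An almost rigidity statement needs a bound that tends to $6$ from below, and \eqref{eq:hyp} is the question we treat.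

One might guess that the answer is yes. The condition on $\operatorname{MinA}$ is there to exclude thin necks, which one expects to contain small minimal surfaces, and the remaining bad regions one thinks of first are spikes, which the flat distance hardly sees. But there is a third kind of bad region. Areas and volumes say little about the \emph{length of a single curve}. If one closed geodesic $\gamma$ can be made much shorter by changing the metric only in a thin tube around it, then distances change everywhere, since paths may now use $\gamma$ as a shortcut; and $d_{\mathcal F}$ does see distances. This is what happens, and the answer to both questions is no.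

\subsection{The limit spaces and the result}\label{sec:result}
Write $S^3=\{(\cos r\,e^{it},\sin r\,e^{i\theta})\}$ with $r\in[0,\frac\pi2]$ and
\[
 g_0=dr^2+\sin^2 r\,d\theta^2+\cos^2 r\,dt^2,\qquad \mathbb{RP}^3=S^3/\{(\theta,t)\sim(\theta+\pi,t+\pi)\}.
\]
Let $\bar d$ be the $g_0$-distance on $\mathbb{RP}^3$ and $\bar B(x,\rho)$ its open balls. Let $\gamma=\{r=0\}\subset\mathbb{RP}^3$, a closed geodesic of length $\pi$, with intrinsic distance $d_\gamma$. Projective lines are minimizing up to length $\pi/2$, so $d_\gamma=\bar d|_\gamma\le\pi/2$. For $\kappa\in[0,1]$ let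
\[
 d_\kappa(x,y)=\min\Big\{\bar d(x,y),\ \inf_{p,q\in\gamma}\big[\bar d(x,p)+\kappa\,d_\gamma(p,q)+\bar d(q,y)\big]\Big\}.
\]
This is the distance on $\mathbb{RP}^3$ after travel along $\gamma$ has been made cheaper by the factor $\kappa$. The triangle inequality holds because two excursions through $\gamma$, first from $p$ to $q$ and then from $p'$ to $q'$, with the point $y$ visited in between, merge into one:
\[
 \bar d(q,y)+\bar d(y,p')\ge\bar d(q,p')=d_\gamma(q,p')\ge\kappa\,d_\gamma(q,p').
\]
Since $d_\kappa\ge\kappa\bar d$, it is a metric if $\kappa>0$. For $\kappa=0$ we have $d_0(x,y)=\min\{\bar d(x,y),\bar d(x,\gamma)+\bar d(y,\gamma)\}$, which vanishes exactly when $x=y$ or $x,y\in\gamma$. Let $X_\kappa$ be the resulting metric space (for $\kappa=0$ the curve $\gamma$ becomes one point), let $\iota:\mathbb{RP}^3\to X_\kappa$ be the natural $1$-Lipschitz map, and let $\Xi_\kappa=\iota_\#[\![\mathbb{RP}^3]\!]$. Lemma~\ref{lem:limit} shows that $(X_\kappa,d_\kappa,\Xi_\kappa)$ is a compact integral current space. Clearly $X_1=\mathbb{RP}^3$.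

\begin{theorem}\label{thm:main}
Let $\kappa\in[0,1)$, $\varepsilon_j>0$ with $\varepsilon_j\to0$, $V_0>\pi^2$ and $D_0>\pi/2$. There are Riemannian manifolds $M_j$, $j\ge2$, diffeomorphic to $\mathbb{RP}^3$, with
\[
 \operatorname{Scal}_j\ge6-\varepsilon_j,\qquad\operatorname{MinA}(M_j)=2\pi,\qquad\operatorname{Vol}(M_j)\le V_0,\qquad\operatorname{Diam}(M_j)\le D_0,
\]
such that $M_j\to X_\kappa$ in the Gromov--Hausdorff sense and in the $V\mathcal F$ sense, with $\operatorname{Vol}(M_j)\to\pi^2$. The spaces $X_\kappa$, $\kappa\in[0,1]$, are pairwise non-isometric, and $X_1=\mathbb{RP}^3$.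
\end{theorem}

\begin{corollary}\label{cor}
For all $V_0>\pi^2$ and $D_0>\pi/2$ there are sequences satisfying \eqref{eq:hyp} that do not converge to $\mathbb{RP}^3$ in the intrinsic flat distance, although $\operatorname{Vol}(M_j)\to\operatorname{Vol}(\mathbb{RP}^3)$. So the answers to Question~\ref{q}(a) and (b) are negative, and volume convergence as an additional hypothesis would not help. There are also sequences satisfying \eqref{eq:hyp} with no $\mathcal F$-limit at all.
\end{corollary}

\begin{proof}
Take $\varepsilon_j=6/j$, so that $6-\varepsilon_j=6(j-1)/j$. Two precompact integral current spaces have $d_{\mathcal F}=0$ if and only if there is a current preserving isometry between them \cite{SW}. If the sequence of Theorem~\ref{thm:main} converged to $\mathbb{RP}^3$, the triangle inequality would give $d_{\mathcal F}(X_\kappa,\mathbb{RP}^3)=0$ and $X_\kappa$ would be isometric to $X_1$, a contradiction.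

For the last statement let $\kappa_1\ne\kappa_2$ be in $[0,1)$, and take $M_j$ from the sequence for $\kappa_1$ if $j$ is odd and from the sequence for $\kappa_2$ if $j$ is even. If this sequence had an $\mathcal F$-limit, the triangle inequality would give $d_{\mathcal F}(X_{\kappa_1},X_{\kappa_2})=0$, again a contradiction.
\end{proof}

The assertions in Question~\ref{q} are made for all $V_0,D_0>0$; our counterexamples are for $V_0>\pi^2$ and $D_0>\pi/2$, and nothing is claimed for smaller constants. The proof is unchanged if only embedded minimal surfaces are admitted in the definition of $\operatorname{MinA}$.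

\subsection{Plan of the proof}
Two things must be arranged. First, $\gamma$ has to be shortened at almost no cost in scalar curvature. Section~\ref{sec:flat} explains how in flat space, and Section~\ref{sec:metrics} carries the construction over to $\mathbb{RP}^3$. Second, no small minimal surface may appear in the process. Here we keep the $T^2$-symmetry generated by $\partial_\theta,\partial_t$. A connected, embedded, two-sided and \emph{stable} closed minimal surface inherits the symmetry, so it is a torus $\{r=\text{const}\}$; our metrics have just one minimal torus of this kind, the Clifford torus, whose area $\pi^2$ exceeds $2\pi$ (Section~\ref{sec:stable}). A general minimal surface of area less than about $2\pi$ need not be stable, but we use it as an obstacle in a minimization whose solution is bounded by stable minimal surfaces with no more area (Section~\ref{sec:lower}). So $\operatorname{MinA}$ is at least about $2\pi$, while Theorem~\ref{thm:rigidity} gives the upper bound, and a rescaling makes it exactly $2\pi$. Sections~\ref{sec:limit}, \ref{sec:dist} and \ref{sec:conv} treat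 the limit spaces, the distances and the convergence.

\section{The limit spaces}\label{sec:limit}

We recall the notions that are needed. An \emph{integral current space} $(X,d,T)$ is a metric space $X$ with an integral current $T$ on its completion such that $X$ is exactly the set of points of the completion where the mass measure $\|T\|$ has positive lower density. For a $k$-dimensional current, $\|\varphi_\#T\|\le\operatorname{Lip}(\varphi)^k\varphi_\#\|T\|$, so $\mathbf M(\varphi_\#T)\le\operatorname{Lip}(\varphi)^k\mathbf M(T)$, where $\mathbf M$ is the mass. The distance $d_{\mathcal F}(X_1,X_2)$ is the infimum of $\mathbf M(A)+\mathbf M(B)$ over all isometric embeddings $\varphi_i$ of the two spaces in a common complete metric space and all integral currents $A,B$ there with $\varphi_{1\#}T_1-\varphi_{2\#}T_2=A+\partial B$. In $X_\kappa$ we write $B_\kappa(x,\rho)$ for the open ball about $\iota(x)$.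

\begin{lemma}\label{lem:limit}
$(X_\kappa,d_\kappa,\Xi_\kappa)$ is a compact integral current space with $\mathbf M(\Xi_\kappa)=\pi^2$. Off $\iota(\gamma)$, both $\|\Xi_\kappa\|$ and $\mathcal H^3$ are the round volume; on $\iota(\gamma)$ both vanish.
\end{lemma}

\begin{proof}
$X_\kappa$ is compact because $\iota$ is continuous and onto. In the definition of $d_\kappa$, a route through $\gamma$ from $y$ to $z$ costs at least $\bar d(y,\gamma)+\bar d(z,\gamma)$. Let $x\notin\gamma$ and $\ell=\bar d(x,\gamma)$. A route from $x$ through $\gamma$ costs at least $\ell$, so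
\begin{equation}\label{eq:smallballs}
 B_\kappa(x,\rho)=\iota(\bar B(x,\rho))\qquad\text{for }\rho\le\ell .
\end{equation}
A route through $\gamma$ between two points of $\bar B(x,\ell/2)$ costs more than $\ell$, while their $\bar d$-distance is less than $\ell$. Hence $d_\kappa=\bar d$ on $\bar B(x,\ell/2)$. So off $\gamma$ the map $\iota$ is injective and a local isometry, and $\|\Xi_\kappa\|$ and $\mathcal H^3$ are the round volume there. Since $\iota$ is $1$-Lipschitz, $\|\Xi_\kappa\|(\iota(\gamma))\le|\gamma|=0$, where $|\cdot|$ is round volume, and $\mathcal H^3(\iota(\gamma))=0$. This gives $\mathbf M(\Xi_\kappa)=\pi^2$ and positive lower density off $\iota(\gamma)$. For $p\in\gamma$, $B_\kappa(p,\rho)\supset\iota(\bar B(p,\rho))$ gives $\|\Xi_\kappa\|(B_\kappa(p,\rho))\ge|\bar B(p,\rho)|$, so every point of $X_\kappa$ has positive lower density.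
\end{proof}

\begin{lemma}\label{lem:noniso}
The spaces $X_\kappa$, $\kappa\in[0,1]$, are pairwise non-isometric.
\end{lemma}

\begin{proof}
We recognize $\iota(\gamma)$, and then $\kappa$, from the metric. Let $\beta(\rho)$ be the volume of a $\rho$-ball in the round $\mathbb{RP}^3$. If $x\notin\gamma$, small balls about $\iota(x)$ have $\mathcal H^3$-measure $\beta(\rho)$ by \eqref{eq:smallballs}. Let $p\in\gamma$, $\kappa<1$ and $0<\rho<\pi/4$. Because $\kappa<1$, there is $q\in\gamma$ with $\rho<d_\gamma(p,q)<\pi/2$ and $\kappa\,d_\gamma(p,q)<\rho$. Then $d_\kappa(p,q)<\rho<\bar d(p,q)$. So $B_\kappa(p,\rho)$ contains $\iota(\bar B(p,\rho))$ and also the image of a small round ball about $q$ disjoint from $\bar B(p,\rho)$, and $\mathcal H^3(B_\kappa(p,\rho))>\beta(\rho)$.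

Thus for $\kappa<1$ the set of points whose small balls do not have measure $\beta(\rho)$ is exactly $\iota(\gamma)\neq\emptyset$; for $\kappa=1$ it is empty. Isometries preserve this set. On $\gamma$ we have $d_\kappa=\kappa\,d_\gamma$, so the diameter of $\iota(\gamma)$ is $\kappa\pi/2$, which determines $\kappa$.
\end{proof}

\section{Shortening a line in flat space}\label{sec:flat}

This section is motivation and is not used later, except for \eqref{eq:formulas}. In cylindrical coordinates the Euclidean metric of $\mathbb R^3$ is $h_0+dt^2$ with $h_0=dr^2+r^2d\theta^2$. Off the axis put $s=-\log r$, so that $h_0=e^{-2s}(ds^2+d\theta^2)$, $\Delta_{h_0}=e^{2s}\partial_s^2$ on radial functions, and the axis is at $s=\infty$. For radial functions $u,f$ consider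
\[
 e^{-2f}h_0+e^{2u}dt^2 .
\]
We want $u$ to pass from $0$ to $-\Lambda$, so that the axis becomes shorter by the factor $e^{-\Lambda}$. Recall the standard formulas
\begin{equation}\label{eq:formulas}
\begin{aligned}
 &\operatorname{Scal}(h+c^2dt^2)=2K_h-\frac{2\Delta_hc}{c},\\
 &K_{e^{-2f}h_0}=e^{2f}(K_{h_0}+\Delta_{h_0}f),\qquad \Delta_{e^{-2f}h_0}=e^{2f}\Delta_{h_0},
\end{aligned}
\end{equation}
for surface metrics $h$, $h_0$ and functions $c>0$, $f$ on the surface. With $c=e^u$ they give
\[
 \operatorname{Scal}=2e^{2f+2s}\big(f_{ss}-u_{ss}-u_s^2\big).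
\]

If $f=0$, the term $-u_{ss}$ takes both signs, and the factor $e^{2s}$ is huge near the axis. If $f=u$, the linear terms cancel and only $-u_s^2$ is left. We remove it too by a second correction:
\begin{equation}\label{eq:flatf}
 f_s=u_s-b,\qquad b(s)=\int_s^\infty u_\tau^2\,d\tau,\qquad\text{so that }\operatorname{Scal}=0 .
\end{equation}
What is the cost? If $u$ is constant for $s\le s_0$, then $b$ is constant there, which is harmless if it is small: it can be cut off at some fixed place, with a small loss of curvature. And on $s\ge s_0$ the correction changes $f$ by at most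
\[
 \int_{s_0}^\infty b\,ds=\int_{s_0}^\infty(\tau-s_0)\,u_\tau^2\,d\tau .
\]
If $u$ is linear on $[s_0,s_0+\ell]$, this integral is $\int_0^\ell x\Lambda^2\ell^{-2}dx=\Lambda^2/2$, for every $\ell$. But if $u$ is a fixed function of $\frac1T\log(s-s_0)$, it is of order $\Lambda^2/T$ and as small as we like. So we let $u$ vary like a double logarithm of $1/r$.

Finally, the area element of the tori $\{r=\text{const}\}$ (with $t$ taken periodic) is $e^{-f}r\cdot e^{u}$. Its logarithm has $s$-derivative $u_s-f_s-1=b-1$, which is negative if $b$ is small: the $\theta$-circles are lengthened by almost exactly the factor by which the $t$-direction is shortened. This is why the tube creates no new minimal tori.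

On the sphere there are two new points. The curvature $6$ gives room to cut off $b$. On the other hand, the factor $e^{2f}\approx e^{-2\Lambda}$ would destroy the curvature $6$ near $\gamma$; we add enough positive curvature there (the constant $Q$ below), which again costs little because it happens in a very thin tube.

\section{The metrics}\label{sec:metrics}

Let $\Lambda\ge0$, $\eta\in(0,1)$ and $\sigma=\eta/10$. On $\mathbb{RP}^3\setminus\gamma$ (and on $S^3\setminus\{r=0\}$) put $s=-\log\tan(r/2)$. Then
\[
 ds=-\frac{dr}{\sin r},\qquad \operatorname{sech}s=\sin r,\qquad\tanh s=\cos r,\qquad r\le2e^{-s}.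
\]
Put $C_\rho=\{r<\rho\}$.

\paragraph{Parameters.} Let $s_1=-\log\tan(\sigma/2)$, so $s\le s_1$ means $r\ge\sigma$, and $Q=3e^{2\Lambda+2}$. Choose first $s_0\ge s_1+2$ large and then $T\ge1$ large, so that $b_0:=\frac{4\Lambda^2}T+2Qe^{-2s_0}$ satisfies
\begin{equation}\label{eq:choice}
 b_0(s_0+2-s_1)\le\tfrac\eta{20},\qquad b_0\cosh^2(s_1+1)\le\tfrac\eta{20},\qquad e^{2\Lambda+2}e^{-s_0}\le\tfrac\eta{20}.
\end{equation}

\paragraph{Functions.} Let $\zeta:\mathbb R\to[0,1]$ be smooth and nondecreasing, $\zeta=0$ on $(-\infty,0]$, $\zeta=1$ on $[1,\infty)$, $\zeta'\le2$. For $i=0,1$ let $\chi_i(s)=\zeta(s-s_i)$, which is $0$ for $s\le s_i$ and $1$ for $s\ge s_i+1$. Let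
\[
 u(s)=-\Lambda\,\zeta\Big(\frac{\log(s-s_0)}T\Big)\ \text{ for }s>s_0,\qquad u=0\ \text{ for }s\le s_0+1,\qquad w=e^u\le1 ;
\]
the definitions agree where both apply. Then $u_s\le0$ is supported in $1\le s-s_0\le e^T$, and with $x=\frac1T\log(s-s_0)$
\begin{equation}\label{eq:logcutoff}
 \int u_s^2\,ds\le\int(s-s_0)\,u_s^2\,ds=\frac{\Lambda^2}T\int_0^1\zeta'(x)^2dx\le\frac{4\Lambda^2}T .
\end{equation}
Also $\int_{s_0}^\infty\operatorname{sech}^2=1-\tanh s_0\le2e^{-2s_0}$. So we can define
\begin{equation}\label{eq:bf}
 b(s)=\int_s^\infty\big(u_\tau^2+Q\chi_0\operatorname{sech}^2\tau\big)d\tau\le b_0,\qquad f_s=u_s-\chi_1b,\qquad f=0\text{ for }s\le s_1,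
\end{equation}
and
\[
 g=e^{-2f}(dr^2+\sin^2r\,d\theta^2)+w^2\cos^2r\,dt^2 .
\]
The layout is shown in Figure~\ref{fig:layout}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw[->] (-0.3,0)--(12,0) node[right]{$s$};
\foreach \x/\l in {1.5/{s_1},3/{s_1+1},5/{s_0},6.5/{s_0+1},10.3/{s_0+e^T}}
 {\draw (\x,-0.08)--(\x,0.08); \node[above] at (\x,0.08) {\small $\l$};}
\draw[thick] (-0.3,0)--(6.5,0) .. controls (7.3,-0.05) and (7.6,-1.6) .. (10.3,-1.7)--(11.8,-1.7);
\draw[dashed] (1.5,0) .. controls (2.4,-0.02) .. (3,-0.1)--(6.4,-0.22) .. controls (7.2,-0.3) and (7.5,-1.8) .. (10.3,-1.92)--(11.8,-1.92);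
\node at (11.2,-1.4) {\small $u=-\Lambda$};
\node at (11.2,-2.2) {\small $f$};
\node at (0.5,-0.7) {\small $g=g_0$};
\node at (2.4,-0.7) {\small $b$ cut off};
\node at (5.3,-0.7) {\small $Q$ switched on};
\end{tikzpicture}
\caption{The radial variable $s$ (not to scale); $\gamma$ is at $s=\infty$. The solid line is $u=\log w$, the dashed line is $f$, which stays within $\eta/20$ below $u$. The metric is round for $s\le s_1$; the correction $b$ is cut off over $[s_1,s_1+1]$, the extra curvature $Q$ is switched on over $[s_0,s_0+1]$, and $u$ falls from $0$ to $-\Lambda$ between $s_0+1$ and $s_0+e^T$.}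
\label{fig:layout}
\end{figure}

\begin{lemma}\label{lem:f}
$u-\frac\eta{20}\le f\le u$.
\end{lemma}
\begin{proof}
Both $u$ and $f$ vanish for $s\le s_1$, so by \eqref{eq:bf} $u-f=\int_{s_1}^s\chi_1b\ge0$ for $s\ge s_1$. By $b\le b_0$ on $[s_1,s_0]$, Fubini on $[s_0,\infty)$, \eqref{eq:logcutoff}, and $\operatorname{sech}^2\tau\le4e^{-2\tau}$,
\[
 \int_{s_1}^\infty\chi_1b\le b_0(s_0-s_1)+\int_{s_0}^\infty(\tau-s_0)\big(u_\tau^2+4Qe^{-2\tau}\big)d\tau\le b_0(s_0-s_1)+\tfrac{4\Lambda^2}T+Qe^{-2s_0},
\]
which is at most $b_0(s_0+1-s_1)\le\frac\eta{20}$ by \eqref{eq:choice}.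
\end{proof}

\begin{proposition}\label{prop:metric}
The metric $g$ has the following properties.
\begin{enumerate}
\item[(a)] It is smooth on $S^3$, equals $g_0$ for $r\ge\sigma$, and descends to $\mathbb{RP}^3$, where $\partial_\theta$ and $\partial_t$ are Killing fields.
\item[(b)] $\operatorname{Scal}\ge6-\eta$.
\item[(c)] Among the tori $\{r=\mathrm{const}\}\subset\mathbb{RP}^3$, $0<r<\frac\pi2$, exactly one is minimal, namely $\{r=\frac\pi4\}$, and its area is $\pi^2$.
\item[(d)] The $g$-length $L$ of a radial segment from $r=\sigma$ to $r=0$ and the volumes of $C_\sigma\subset\mathbb{RP}^3$ satisfy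
\begin{equation}\label{eq:tube}
 L\le2\sigma+\tfrac\eta{10},\qquad |C_\sigma|_g\le2\pi^2\sigma^2+\tfrac{\pi^2\eta}5,\qquad|C_\sigma|_{g_0}\le\pi^2\sigma^2.
\end{equation}
\item[(e)] With $\kappa'=e^{-\Lambda}$, the length element of $\gamma$ is $\kappa'|dt|$, and $w\ge\kappa'$ everywhere.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Near $r=0$ the function $w$ is constant and $b=Q(1-\tanh s)$, so $f_s=-Q(1-\tanh s)$, that is, $f_r=Q(1-\cos r)/\sin r=Q\tan(r/2)$. So $f=\mathrm{const}-2Q\log\cos(r/2)$ is a smooth function of $r^2$, and $g=e^{-2f}g_0+(w^2-e^{-2f})\cos^2r\,dt^2$ is smooth there. For $r\ge\sigma$ we have $f=u=0$. The rest is clear, since all coefficients depend on $r$ only.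

(b) Let $h_0=dr^2+\sin^2r\,d\theta^2=\operatorname{sech}^2s\,(ds^2+d\theta^2)$, which has curvature $1$, let $\Delta_0=\cosh^2s\,\partial_s^2$ be its Laplacian on radial functions, and $c=w\cos r$. Since $\Delta_0\cos r=\cosh^2s\,(\tanh s)_{ss}=-2\cos r$,
\[
 \frac{\Delta_0c}c=\frac{\Delta_0w}w-2\tan r\,\frac{w_r}w-2 ,
\]
and \eqref{eq:formulas} gives, for $0<r<\frac\pi2$,
\[
 \operatorname{Scal}=2e^{2f}\Big(3+\Delta_0f-\frac{\Delta_0w}w+2\tan r\,\frac{w_r}w\Big).
\]
The last term is $\ge0$, because $u_s\le0$ means $w_r\ge0$. Since $\chi_1=1$ on the supports of $u_s$ and $\chi_0$, we have $f_{ss}=u_{ss}+u_s^2+Q\chi_0\operatorname{sech}^2s-\chi_1'b$, while $w_{ss}/w=u_{ss}+u_s^2$. As in the flat case everything in $u$ cancels: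
\[
 \Delta_0f-\frac{\Delta_0w}w=Q\chi_0-\chi_1'\,b\cosh^2s .
\]
\begin{itemize}
\item For $s\le s_1$ we have $g=g_0$ and $\operatorname{Scal}=6$.
\item For $s_1\le s\le s_1+1$ we have $u=0$, $f\ge-\frac\eta{20}$, $\chi_0=0$, $\chi_1'\le2$, so by \eqref{eq:choice}
\[
 \operatorname{Scal}\ge2e^{-\eta/10}\big(3-2b_0\cosh^2(s_1+1)\big)\ge\big(1-\tfrac\eta{10}\big)\big(6-\tfrac\eta5\big)\ge6-\eta .
\]
\item For $s_1+1\le s\le s_0+1$ we have $u=0$ and $\operatorname{Scal}\ge6e^{2f}\ge6e^{-\eta/10}\ge6-\eta$.
\item For $s\ge s_0+1$ we have $\chi_0=1$ and $f\ge-\Lambda-1$, so $\operatorname{Scal}\ge2e^{-2\Lambda-2}Q=6$.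
\end{itemize}
On $\gamma$ the bound follows by continuity.

(c) The torus $\{r=\text{const}\}$ in $\mathbb{RP}^3$ has area $2\pi^2a$ with $a=e^{-f}\sin r\cdot w\cos r$. Its mean curvature is constant on the torus by homogeneity, so it is minimal if and only if $a_s=0$. From $\log a=u-f+\log\operatorname{sech}s+\log\tanh s$,
\[
 \frac{d}{ds}\log a=\chi_1b-\tanh s+\frac{\operatorname{sech}^2s}{\tanh s}=\chi_1b-\frac{\cos2r}{\cos r}.
\]
For $r\le\sigma\le\frac1{10}$ this is negative, because $b\le b_0\le\frac1{20}$ by \eqref{eq:choice} and $\cos 2r/\cos r\ge\cos\frac15>\frac1{20}$. For $r\ge\sigma$ we have $\chi_1=0$, so it vanishes only at $r=\frac\pi4$, where $g=g_0$ and $a=\frac12$.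

(d) We have $L=\int_0^\sigma e^{-f}dr$ and $|C_\sigma|_g=2\pi^2\int_0^\sigma e^{-2f}w\sin r\cos r\,dr$. For $s\le s_0$ we have $u=0$ and $f\ge-\frac\eta{20}$, so $e^{-f}\le e^{-2f}$ or $e^{-f}\le1$, and in any case $e^{-f},e^{-2f}\le2$. For $s\ge s_0$ we have $r\le2e^{-s_0}$ and $f\ge-\Lambda-1$. Hence, by the last inequality in \eqref{eq:choice},
\begin{align*}
 L&\le2\sigma+2e^{\Lambda+1}e^{-s_0}\le2\sigma+\tfrac\eta{10},\\
 |C_\sigma|_g&\le2\pi^2\Big(\sigma^2+e^{2\Lambda+2}\tfrac{(2e^{-s_0})^2}2\Big)=2\pi^2\sigma^2+4\pi^2e^{2\Lambda+2}e^{-2s_0}\le2\pi^2\sigma^2+\tfrac{\pi^2\eta}5,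
\end{align*}
and $|C_\sigma|_{g_0}=\pi^2\sin^2\sigma$.

(e) holds because $u$ decreases in $s$ from $0$ to $-\Lambda$, and $u=-\Lambda$ near $\gamma$.
\end{proof}

From now on $M$ is $\mathbb{RP}^3$ as a manifold, $g$ is one of these metrics, and $V=|M|_g$.

\section{Stable minimal surfaces are invariant tori}\label{sec:stable}

The Jacobi operator of a two-sided minimal surface $\Gamma$ with unit normal $\nu$ is $J=\Delta+|A|^2+\operatorname{Ric}(\nu,\nu)$, where $A$ is the second fundamental form; the second variation of area in direction $\varphi\nu$ is $-\int\varphi J\varphi$. Let $\lambda_1(\Gamma)$ be the first eigenvalue of $-J$.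

\begin{lemma}\label{lem:stable}
Let $\Gamma\subset(M,g)$ be a connected, closed, embedded, two-sided minimal surface with $\lambda_1(\Gamma)\ge0$. Then $\Gamma=\{r=\frac\pi4\}$, and $\Gamma$ has area $\pi^2$.
\end{lemma}

\begin{proof}
$\Gamma$ separates $M$; otherwise the intersection number with $\Gamma$ would be a nonzero homomorphism $\pi_1(M)=\mathbb Z_2\to\mathbb Z$. So $\Gamma=\partial\Omega$ for a domain $\Omega$. Let $K$ be $\partial_\theta$ or $\partial_t$ and $k=\langle K,\nu\rangle$. Since the flow of $K$ consists of isometries, $Jk=0$, and $\int_\Gamma k=\pm\int_\Omega\operatorname{div}K=0$. If $k\not\equiv0$, then $0$ is an eigenvalue of $-J$, so $\lambda_1=0$ and $k$ is a first eigenfunction. As $\Gamma$ is connected, $k$ has no zeros, which contradicts $\int_\Gamma k=0$. So $k\equiv0$, and both Killing fields are tangent to $\Gamma$.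

Where $0<r<\frac\pi2$ they are linearly independent, so they span the tangent planes of $\Gamma$, and $r$ is locally constant on $\Gamma\cap\{0<r<\frac\pi2\}$. This set is nonempty since $\Gamma$ is a surface and $\{r=0\}$, $\{r=\frac\pi2\}$ are curves. If $r_*$ is a value of $r$ on it, $\Gamma\cap\{r=r_*\}$ is open and closed in $\Gamma$; so $\Gamma\subset\{r=r_*\}$, and being a closed surface in a connected one, $\Gamma=\{r=r_*\}$. Proposition~\ref{prop:metric}(c) gives $r_*=\frac\pi4$.
\end{proof}

\section{A lower bound for all closed minimal surfaces}\label{sec:lower}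

\subsection{The statement}
Let $I$ be the isoperimetric profile of the round $S^3$, whose volume is $2\pi^2$. By L\'evy's theorem balls are optimal; so $I$ is continuous, symmetric about $\pi^2$, nondecreasing on $(0,\pi^2]$, and $I(\pi^2)=4\pi$. Let $\mu$ be the invariant probability measure on great circles of $S^3$ and $p(\sigma)$ the measure of those that meet $\{r\le\sigma\}\subset S^3$. As $\sigma\to0$, $p(\sigma)$ decreases to the measure of the great circles meeting the great circle $\{r=0\}$, which is $0$. Put
\[
 \bar v(\eta)=3\pi^2\sigma^2+\frac{\pi^2\eta}5<\frac{\pi^2}4,\qquad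
 a(\eta)=\min\Big\{2\pi\big(1-p(\sigma)\big),\ \tfrac12I\big(\pi^2-2\bar v(\eta)\big)-2\pi^2\sigma\Big\}.
\]
Since $\sigma=\eta/10$, $a(\eta)$ depends only on $\eta$; moreover $a(\eta)\le2\pi$ and $a(\eta)\to2\pi$ as $\eta\to0$. By \eqref{eq:tube}, $|C_\sigma|_g+|C_\sigma|_{g_0}\le\bar v(\eta)$. We take $\eta$ so small that $a(\eta)>0$.

\begin{proposition}\label{prop:lower}
For every $\Lambda\ge0$, every closed minimal surface $F:\Sigma\to(M,g)$ has area at least $a(\eta)$.
\end{proposition}

The two terms in $a(\eta)$ belong to two cases. Roughly, either $F(\Sigma)$ is, modulo $2$, homologous to a projective plane, and then it meets almost every projective line and Crofton's formula gives area almost $2\pi$; or it bounds a set $U$. In the second case, if the area is less than $a(\eta)$, we enlarge $U$ to a set of least perimeter with at most half the volume. Half-volume sets have perimeter at least about $2\pi$, so the volume constraint is inactive; $F(\Sigma)$ is minimal, so the obstacle $U$ is inactive as well; and the boundary of the minimizer consists of stable minimal surfaces of area below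 $2\pi<\pi^2$, in contradiction to Lemma~\ref{lem:stable}.

Throughout, let $F:\Sigma\to(M,g)$ be a closed minimal surface with $\operatorname{area}(\Sigma)<a(\eta)$; we derive a contradiction. Let $S=F(\Sigma)$. By the area formula $\mathcal H^2(S)\le\operatorname{area}(\Sigma)$.

\paragraph{Facts on perimeter.} $P(E;O)$ is the $g$-perimeter of a measurable set $E$ in the open set $O$, that is, the total variation $|D1_E|(O)$, and $P(E)=P(E;M)$; sets are considered modulo null sets where appropriate. If $P(E;O)<\infty$, then $P(E;O)=\mathcal H^2(\partial^*E\cap O)$ with $\partial^*E$ the reduced boundary, and the perimeter measure vanishes on $\mathcal H^2$-null sets. If $\mathcal H^2(\partial E\cap O)<\infty$, then $P(E;O)<\infty$ (Federer). Finite perimeter is preserved by unions, intersections and complements. Sets of finite perimeter satisfy the Gauss--Green formula and have traces with values in $\{0,1\}$ on both sides of a smooth surface. A sequence of sets in $M$ with bounded perimeters has a subsequence that converges in $L^1$, and $P$ is lower semicontinuous. Finally, $G\subset B$ with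 $P(G;B)<\infty$ is \emph{perimeter minimizing in} $B$ if $P(G;B)\le P(G';B)$ whenever $G\triangle G'\Subset B$. In dimension $3$ the support of $D1_G$ in $B$ is then a smooth embedded minimal surface with $G$ locally on exactly one side. If $B$ is a ball and $\frac12B$ is the concentric ball of half the radius, there are $c,\rho_0>0$, which depend on $B$ and $g$ but not on $G$, such that $|G\cap B(y,\rho)|_g\ge c\rho^3$ for all points $y\in\frac12B$ of this support and $0<\rho\le\rho_0$.

\subsection{Local structure of $S$}\label{sec:local}
Let $x\in S$. Since $F$ is an immersion of a compact surface, $F^{-1}(x)$ is finite, and for a small geodesic ball $B$ about $x$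
\[
 S\cap B=D_1\cup\dots\cup D_k
\]
with pairwise distinct embedded minimal discs $D_i\ni x$, closed in $B$, each separating $B$ into two components. We take $B$ strongly convex. Call such $B$, and also small strongly convex balls disjoint from $S$, \emph{good} (the balls at $x\in S$ will be shrunk once more in Section~\ref{sec:barrier}). Every point of $M$ is the center of arbitrarily small good balls.

\begin{lemma}\label{lem:discs}
For $i\ne l$ we have $\mathcal H^2(D_i\cap D_l)=0$, and $D_i,D_l$ have distinct germs at each common point.
\end{lemma}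

\begin{proof}
Suppose $\mathcal H^2(D_i\cap D_l)>0$ and let $y\in D_i\cap D_l$ be a density point of $D_i\cap D_l$ in $D_i$. The tangent planes at $y$ agree, otherwise the intersection near $y$ is a curve. Write both discs near $y$ as graphs over the common tangent plane. The difference $\phi$ of the graph functions solves a linear homogeneous second-order elliptic equation with smooth coefficients, and its zero set has density $1$ at the origin. If $\phi$ had a first nonzero homogeneous Taylor polynomial $P_m$ at $0$, then the zero set of $\phi$ in the disc of radius $\epsilon$, rescaled to the unit disc, would lie in $\{|P_m|\le C\epsilon\}$, whose measure tends to $0$, a contradiction. So $\phi$ vanishes to infinite order, and $\phi\equiv0$ near $0$ by Aronszajn's strong unique continuation theorem. Hence the discs coincide near $y$.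

The set of points of $D_i$ near which $D_i$ and $D_l$ coincide is open in $D_i$. It is closed in $D_i$: a limit point lies in $D_l$, with the same tangent plane; the difference of the graph functions there vanishes on an open set having the point in its closure, and unique continuation applies. As $D_i$ is connected, if this set is nonempty, then $D_i\subset D_l$, and by symmetry $D_i=D_l$, a contradiction. The same argument excludes equal germs.
\end{proof}

A point of $S$ is \emph{regular} if it lies in exactly one $D_i$. By the lemma this means that only one germ of a sheet of $S$ passes through it, so it does not depend on $B$; near a regular point $S$ is one smooth disc. The set of non-regular points is closed and $\mathcal H^2$-null. Such sets do not disconnect: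

\begin{lemma}\label{lem:null}
If $O$ is a connected open subset of a $3$-manifold and $Z\subset O$ is relatively closed with $\mathcal H^2(Z)=0$, then $O\setminus Z$ is connected.
\end{lemma}

\begin{proof}
Let first $O$ be a ball in $\mathbb R^3$ and $a,a'\in O\setminus Z$ be distinct. The projection of $Z$ along $a'-a$ to the orthogonal plane is a null set, so arbitrarily small translates of the segment $[a,a']$ miss $Z$; their endpoints lie in small balls about $a,a'$ that miss $Z$. So $a,a'$ can be joined in $O\setminus Z$. In general, if $O\setminus Z=A\sqcup A'$ with $A,A'$ open, each coordinate ball minus $Z$ lies in $A$ or in $A'$, and for overlapping balls it is the same set because $Z$ has empty interior. As $O$ is connected, $A$ or $A'$ is empty.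
\end{proof}

\subsection{Parity}\label{sec:parity}
We color the complement of $S$ with two colors that change across $S$. This is always possible on the simply connected cover $S^3$, and the two cases mentioned above are distinguished by whether the coloring descends to $M$.

Let $\tilde S\subset S^3$ be the preimage of $S$, so $-\tilde S=\tilde S$. Good balls lift to strongly convex balls in $S^3$ with the lifted metric, and the local structure of $S$ lifts with them. For an open set $O\subset S^3$ call a locally constant function $O\setminus\tilde S\to\mathbb Z_2$ a \emph{parity function on} $O$ if its values on the two sides of $\tilde S$ differ at every regular point in $O$.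

\begin{lemma}\label{lem:parity}
A parity function on $S^3$ exists and is unique up to adding a constant.
\end{lemma}

\begin{proof}
If $\chi,\chi'$ are two parity functions on a connected open set, then $\chi-\chi'$ is locally constant off $\tilde S$ and does not jump at regular points. So it extends to a locally constant function off a closed $\mathcal H^2$-null set, and is constant by Lemma~\ref{lem:null}. This proves uniqueness.

In a lifted good ball $B$ let $H_i^+$ be one of the sides of $D_i$ and $\chi_B=\sum_i1_{H_i^+}$ modulo $2$ ($\chi_B=0$ if $B\cap\tilde S=\emptyset$). This is a parity function on $B$, since only one $D_i$ passes through a regular point. By what was just said, on $B\cap B'$, which is connected by convexity, $\chi_B-\chi_{B'}=c_{BB'}$ with constants $c_{BB'}$, which satisfy the cocycle condition because $\tilde S$ has empty interior. They define a double cover of $S^3$. As $S^3$ is simply connected, it is trivial, that is, $c_{BB'}=b_B-b_{B'}$ with constants $b_B$, and the functions $\chi_B-b_B$ fit together.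
\end{proof}

Let $\tilde\chi$ be a parity function on $S^3$. Then $x\mapsto\tilde\chi(-x)$ is also one, so $\tilde\chi(-x)=\tilde\chi(x)+c$ with a constant $c\in\mathbb Z_2$.

\paragraph{The case $c=1$.} Let $\ell\subset S^3$ be a great circle missing $\{r\le\sigma\}$. If $\ell\cap\tilde S=\emptyset$, then $\tilde\chi$ is constant on $\ell$, which contradicts $\tilde\chi(-x)=\tilde\chi(x)+1$. So $\ell$ meets $\tilde S\cap\{r>\sigma\}$, and it does so in at least two antipodal points. On $\{r>\sigma\}$ the metric is round, and Crofton's formula $\int\#(Y\cap\ell)\,d\mu(\ell)=\mathcal H^2(Y)/2\pi$ with $Y=\tilde S\cap\{r>\sigma\}$ gives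
\[
 2(1-p(\sigma))\le\frac{2\,\mathcal H^2(S\cap\{r>\sigma\})}{2\pi}.
\]
Thus $\operatorname{area}(\Sigma)\ge2\pi(1-p(\sigma))\ge a(\eta)$, a contradiction.

\paragraph{The case $c=0$.} Then $\tilde\chi$ descends to a locally constant function $\chi$ on $M\setminus S$ that jumps at every regular point of $S$. Let $U=\{\chi=1\}$. At each regular point $U$ lies on exactly one side of $S$, and $\partial U\subset S$, so
\begin{equation}\label{eq:PU}
 P(U)=\mathcal H^2(S)\le\operatorname{area}(\Sigma)<a(\eta),\qquad|U|_g>0,\quad|M\setminus U|_g>0 .
\end{equation}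
Replacing $\chi$ by $\chi+1$ if necessary, we assume $|U|_g\le V/2$. The rest of this section treats this case.

\subsection{Half-volume sets}

\begin{lemma}\label{lem:half}
If $|E|_g=V/2$, then $P(E)\ge a(\eta)$.
\end{lemma}

\begin{proof}
Let $E'=E\setminus C_\sigma$, viewed in $(\mathbb{RP}^3,g_0)$. The torus $\{r=\sigma\}$ has $g_0$-area at most $2\pi^2\sigma$, so $P_{g_0}(E')\le P(E)+2\pi^2\sigma$. Since $V=\pi^2+|C_\sigma|_g-|C_\sigma|_{g_0}$,
\[
 |E'|_{g_0}-\tfrac{\pi^2}2=\tfrac12\big(|C_\sigma|_g-|C_\sigma|_{g_0}\big)-|E\cap C_\sigma|_g,
\]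
whose absolute value is at most $|C_\sigma|_g+|C_\sigma|_{g_0}\le\bar v(\eta)$. Lifting to $S^3$ doubles volume and perimeter, and so $P_{g_0}(E')\ge\frac12I(\pi^2-2\bar v(\eta))$ by the symmetry and monotonicity of $I$.
\end{proof}

\subsection{Minimal sheets as barriers}\label{sec:barrier}

Cutting a set off along a minimal disc does not increase its perimeter, if the part that is cut off is compactly contained in a small ball:

\begin{lemma}\label{lem:barrier}
Let $x\in S$. For $B$ small enough the following holds for each $i$ and each side $H$ of $D_i$, i.e.\ each component $H$ of $B\setminus D_i$: if $G\subset B$ and $G\setminus H\Subset B$, then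
\begin{equation}\label{eq:barrier}
 P(G\cap H;B)\le P(G;B).
\end{equation}
\end{lemma}

\begin{proof}
Write $D=D_i$, with unit normal $\nu$, and let $\phi=1-K\,d_D(x,\cdot)^2$. At $x$ the function $d_D(x,\cdot)^2$ has Laplacian $4$, so for $K$ large, $\phi>0$ and $J\phi<0$ near $x$. The surfaces $\{\exp_y(\tau\phi(y)\nu(y))\}$, $\tau$ near $0$, foliate a neighborhood of $x$. Let $X$ be their unit normal in the direction of increasing $\tau$. Then $\operatorname{div}X$ is the mean curvature of the leaves; it vanishes for $\tau=0$, and its $\tau$-derivative there is $-J\phi>0$. So for $B$ small $\operatorname{div}X$ has the sign of $\tau$. If $H=\{\tau>0\}\cap B$ put $Y=-X$, if $H=\{\tau<0\}\cap B$ put $Y=X$. In both cases $Y$ is the outer unit normal of $H$ along $D$, and $\operatorname{div}Y\ge0$ outside $H$.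

We may assume $P(G;B)<\infty$. Let $\operatorname{tr}^-,\operatorname{tr}^+$ be the traces of $1_G$ on $D$ from inside and from outside $H$. The set $G\setminus H$ is relatively compact in $B$, and its outer normal along $D$ is $-Y$. Gauss--Green gives
\[
 0\le\int_{G\setminus H}\operatorname{div}Y\le\mathcal H^2\big((\partial^*G\cap B)\setminus\overline H\big)-\mathcal H^2(\{\operatorname{tr}^+=1\}).
\]
Comparing the boundaries of $G$ and $G\cap H$ inside $H$, outside $H$ and on $D$, we get
\begin{align*}
 P(G;B)-P(G\cap H;B)&=\mathcal H^2\big((\partial^*G\cap B)\setminus\overline H\big)+\mathcal H^2(\{\operatorname{tr}^-\ne\operatorname{tr}^+\})-\mathcal H^2(\{\operatorname{tr}^-=1\})\\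
 &\ge\mathcal H^2(\{\operatorname{tr}^+=1\})+\mathcal H^2(\{\operatorname{tr}^-\ne\operatorname{tr}^+\})-\mathcal H^2(\{\operatorname{tr}^-=1\})\ge0,
\end{align*}
since $\operatorname{tr}^-=1$ implies $\operatorname{tr}^+=1$ or $\operatorname{tr}^-\neq\operatorname{tr}^+$.
\end{proof}

From now on good balls about points of $S$ are also assumed to satisfy Lemma~\ref{lem:barrier}.

\subsection{The obstacle problem}\label{sec:obstacle}
Let $E$ minimize $P$ among the sets with
\[
 E\supset U,\qquad|E|_g\le V/2 ;
\]
it exists by compactness and lower semicontinuity, since both conditions are preserved by $L^1$-limits. Since $P(E)\le P(U)<a(\eta)$, Lemma~\ref{lem:half} gives $|E|_g<V/2$. Let $N=M\setminus E$, so $N\cap U=\emptyset$.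

\paragraph{The embedded case.} To see the idea, suppose that $F$ is an embedding. A small good ball $B$ about $x\in S$ is then cut by one disc $D$ into $U\cap B$ and the other side $H$, and $N\cap B\subset H$. Let $G\subset B$ be any competitor for $N\cap B$, that is, $G\triangle(N\cap B)\Subset B$, not necessarily disjoint from $U$. By Lemma~\ref{lem:barrier}, $G\cap H$ has no more perimeter; it is disjoint from $U$; and if $|B|_g<V/2-|E|_g$, it also respects the volume constraint. So $P(N;B)\le P(G\cap H;B)\le P(G;B)$, and $N$ is perimeter minimizing in $B$ without any constraint. Hence $\partial E$ is a smooth minimal surface. In general several discs cut $B$ into sectors, $N$ may occupy more than one of them, and sectors may meet along curves or at points where several discs intersect. We therefore treat each sector separately.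

\begin{lemma}\label{lem:reg}
The support $\partial E$ of the perimeter measure of $E$ is a nonempty, smooth, closed, embedded, two-sided minimal surface with $E$ and $N$ on its two sides.
\end{lemma}

\begin{proof}
It is nonempty because $0<|U|_g\le|E|_g<V$. Fix $x\in M$ and a good ball $B$ about $x$ with $|B|_g<V/2-|E|_g$. Let $W_\alpha$ be the (countably many) components of $B\setminus S$. Each lies in $U$ or in $M\setminus U$; let $\mathcal A$ be the set of indices of the latter kind. Since $\partial W_\alpha\cap B\subset S$, each $W_\alpha$ has finite perimeter in $B$. Put $N_\alpha=N\cap W_\alpha$ for $\alpha\in\mathcal A$. Up to a null set $N\cap B=\bigcup_{\mathcal A}N_\alpha$.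

\emph{(i) Additivity of perimeter.} If $G\subset B\setminus U$ and $P(G;B)<\infty$, then
\[
 P(G;B)=\sum_{\alpha\in\mathcal A}P(G\cap W_\alpha;B).
\]
Near a regular point of $S$ only one of the two sides lies outside $U$, and it lies in a single $W_\alpha$. So every point of $B$ off a closed $\mathcal H^2$-null set has a neighborhood where, up to null sets, $G$ agrees with one $G\cap W_\alpha$ and the other $G\cap W_\beta$ are empty. The null set carries no perimeter, as all these sets have finite perimeter.

There is a second version. For each $i$ choose a side $H_i$ of $D_i$. If $G\subset\bigcap_iH_i$ and $P(G;B)<\infty$, then $P(G;B)=\sum_\beta P(G\cap W_\beta;B)$ over the components $W_\beta\subset\bigcap_iH_i$ of $B\setminus S$. The proof is the same: every component of $B\setminus S$ lies in $\bigcap_iH_i$ or is disjoint from it, and near a regular point of $S$ lying in $D_i$ only one side lies in $H_i$.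

\emph{(ii) Each $N_\alpha$ is perimeter minimizing in $B$.} Let $G\triangle N_\alpha\Subset B$ and $P(G;B)<\infty$. Let $H_i$ be the side of $D_i$ containing the connected set $W_\alpha$. Since $G\setminus H_i\subset G\setminus N_\alpha\Subset B$, we can apply \eqref{eq:barrier} successively for all $i$ and get $P(G\cap\bigcap_iH_i;B)\le P(G;B)$. By the second version of (i), $G_2:=G\cap W_\alpha$ satisfies $P(G_2;B)\le P(G;B)$. (If $B\cap S=\emptyset$, then $W_\alpha=B$ and $G_2=G$.) Put
\[
 N'=(N\setminus N_\alpha)\cup G_2 .
\]
Then $M\setminus N'\supset U$ because $W_\alpha\cap U=\emptyset$, and $|M\setminus N'|_g\le|E|_g+|B|_g\le V/2$; also $N'\triangle N\subset G\triangle N_\alpha\Subset B$. So $M\setminus N'$ is a competitor for $E$ that differs from $E$ only in a compact subset of $B$, and $P(N;B)\le P(N';B)$. By the first version of (i) the contributions of $N_\beta$, $\beta\neq\alpha$, cancel, and $P(N_\alpha;B)\le P(G_2;B)\le P(G;B)$.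

\emph{(iii) The pieces do not touch.} By regularity theory $\Gamma_\alpha=\operatorname{spt}D1_{N_\alpha}\cap B$ is a smooth embedded minimal surface with $N_\alpha$ locally on exactly one side. By the density estimates and the disjointness of the $N_\alpha$, only finitely many $\Gamma_\alpha$ meet $\frac12B$. Suppose $\Gamma_\alpha$ and $\Gamma_\beta$, $\alpha\ne\beta$, meet at a point $y$. As $N_\alpha\cap N_\beta=\emptyset$, the surfaces touch at $y$ with $N_\alpha$ and $N_\beta$ on opposite sides, and the maximum principle gives $\Gamma_\alpha=\Gamma_\beta$ near $y$. This common piece lies in $\overline{W_\alpha}\cap\overline{W_\beta}\cap B\subset S$, since distinct components of the open set $B\setminus S$ have no common limit point in it. The piece has positive $\mathcal H^2$-measure, so it contains a regular point $z$ of $S$. Near $z$, $S$ is one smooth disc, which then coincides with the piece, and $N$ has full measure on both sides of it. But $U$ occupies one side, a contradiction. So the $\Gamma_\alpha$ are pairwise disjoint.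

Consequently a point of $\Gamma_\alpha\cap\frac12B$ has a connected neighborhood that misses every other $\Gamma_\beta$. In it every other $N_\beta$ is null or of full measure, hence null because it is disjoint from $N_\alpha$; so $N=N_\alpha$ there. Around a point of $\frac12B$ outside all $\Gamma_\alpha$ the set $N$ is null or of full measure. So $\partial E\cap\frac12B=\bigcup_\alpha\Gamma_\alpha\cap\frac12B$, with $N$ on one side and $E$ on the other.
\end{proof}

\subsection{End of the proof of Proposition~\ref{prop:lower}}
Let $\Gamma$ be a component of $\partial E$, $\nu$ the normal pointing out of $E$, and $\varphi\ge0$ a smooth function on $\Gamma$. Pushing $E$ outward along $\varphi\nu$ gives, for small times, sets that contain $E\supset U$ and have volume at most $V/2$, hence competitors. Their perimeter is at least $P(E)$, and its first derivative at time $0$ vanishes since $\Gamma$ is minimal. So the second variation is nonnegative for every $\varphi\ge0$. Only outward variations are allowed here, but this suffices for $\lambda_1(\Gamma)\ge0$, because the first eigenfunction of the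 Jacobi operator can be taken positive. By Lemma~\ref{lem:stable}, $\Gamma$ has area $\pi^2$. But
\[
 \operatorname{area}(\Gamma)\le P(E)\le P(U)<a(\eta)\le2\pi<\pi^2 ,
\]
a contradiction.\qed

\section{Distances}\label{sec:dist}

We now compare $d_g$ with $d_\kappa$ outside a small tube. The width $\sqrt\sigma$ of the tube is much larger than $\sigma$, which leaves room for a map that collapses $C_\sigma$ onto $\gamma$, is the identity outside the tube, and hardly increases lengths.

\begin{proposition}\label{prop:dist}
Let $0\le\kappa\le\kappa'=e^{-\Lambda}$ and let $x,y\in\{r\ge\sqrt\sigma\}$. Then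
\begin{equation}\label{eq:dist}
 (1-\sqrt\sigma)\,d_\kappa(x,y)\le d_g(x,y)\le d_\kappa(x,y)+2L+2\sigma+(\kappa'-\kappa)\tfrac\pi2 .
\end{equation}
\end{proposition}

\begin{proof}
\emph{Upper bound.} Let $p\in\gamma$, let $x'$ be the first point with $r=\sigma$ on a $g_0$-minimizing geodesic from $x$ to $p$, and let $p'\in\gamma$ be its radial projection. Then $d_\gamma(p',p)=\bar d(p',p)\le\sigma+\bar d(x',p)$. Going from $x$ to $x'$, radially to $p'$, and along $\gamma$ to $p$, we get
\[
 d_g(x,p)\le\bar d(x,x')+L+\kappa'd_\gamma(p',p)\le\bar d(x,p)+L+\sigma .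
\]
So for $p,q\in\gamma$, using $\kappa'd_\gamma\le\kappa d_\gamma+(\kappa'-\kappa)\frac\pi2$,
\[
 d_g(x,y)\le d_g(x,p)+\kappa'd_\gamma(p,q)+d_g(q,y)\le\bar d(x,p)+\kappa d_\gamma(p,q)+\bar d(q,y)+2L+2\sigma+(\kappa'-\kappa)\tfrac\pi2 .
\]
It remains to see that $d_g(x,y)\le\bar d(x,y)+2L+2\sigma$. This is clear if some $g_0$-minimizing geodesic from $x$ to $y$ avoids $\overline{C_\sigma}$. Otherwise let $x',y'$ be the first and last points of such a geodesic in $\overline{C_\sigma}$, with radial projections $p',q'\in\gamma$. Then $d_g(x',y')\le2L+\kappa'\bar d(p',q')\le2L+2\sigma+\bar d(x',y')$, and the claim follows.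

\emph{Lower bound.} Let $\Psi(r,\theta,t)=(\psi(r),\theta,t)$, where $\psi=0$ for $r\le\sigma$, $\psi(r)=r$ for $r\ge\sqrt\sigma$, and $\psi$ is linear in between, with slope $1/(1-\sqrt\sigma)$; note $\psi\le r$. Let $\alpha$ be a smooth curve from $x$ to $y$. Its endpoints do not lie on the torus $\{r=\sigma\}$. A small perturbation with fixed endpoints, which changes its length arbitrarily little, makes it transverse to this torus, so we may assume that $\alpha$ is a finite union of arcs each contained in $\{r\le\sigma\}$ or in $\{r\ge\sigma\}$. Consider such an arc with endpoints $a_1,a_2$ and $g$-length $l$.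
\begin{itemize}
\item If it lies in $\{r\le\sigma\}$, its image lies in $\gamma$, where $d_{\kappa'}=\kappa'd_\gamma$. Since $w\ge\kappa'$ we have $g\ge\kappa'^2\cos^2\sigma\,dt^2$ on the arc, so $d_{\kappa'}(\Psi a_1,\Psi a_2)\le\kappa'\int|\dot t|\le l/\cos\sigma$.
\item If it lies in $\{r\ge\sigma\}$, then $g=g_0$ on it, and $\Psi$ stretches $g_0$ by the factors $\psi'\le\frac1{1-\sqrt\sigma}$ in the $r$-direction, $\frac{\sin\psi}{\sin r}\le1$ in the $\theta$-direction, and $\frac{\cos\psi}{\cos r}\le\frac1{\cos\sqrt\sigma}$ in the $t$-direction ($\Psi$ is the identity for $r\ge\sqrt\sigma$). So $d_{\kappa'}(\Psi a_1,\Psi a_2)\le\bar d(\Psi a_1,\Psi a_2)\le l\max\big\{\frac1{1-\sqrt\sigma},\frac1{\cos\sqrt\sigma}\big\}$.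
\end{itemize}
Both $\cos\sigma$ and $\cos\sqrt\sigma$ are at least $1-\sqrt\sigma$. Adding over the arcs, using $\Psi(x)=x$, $\Psi(y)=y$, and taking the infimum over $\alpha$, we get $d_{\kappa'}(x,y)\le(1-\sqrt\sigma)^{-1}d_g(x,y)$. Finally $d_\kappa\le d_{\kappa'}$ since $\kappa\le\kappa'$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:conv}

The non-isometry of the limits is Lemma~\ref{lem:noniso}. Fix $\kappa\in[0,1)$.

\paragraph{The sequence.} Let $\eta_n=1/n$, with $n\ge2$ so large that $a(\eta_n)>0$, and $\sigma_n=\eta_n/10$. Let $\Lambda_n=-\log\kappa$ if $\kappa>0$ and $\Lambda_n=n$ if $\kappa=0$. Let $g_n$ be the corresponding metric of Section~\ref{sec:metrics}, $L_n$ its radial length from \eqref{eq:tube}, and $m_n=\operatorname{MinA}(M,g_n)$. Proposition~\ref{prop:lower}, Theorem~\ref{thm:rigidity} and Proposition~\ref{prop:metric}(b) give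
\[
 a(\eta_n)\le m_n\le\mathcal A(M,g_n)\le\frac{12\pi}{6-\eta_n},\qquad\text{so }m_n\to2\pi .
\]
Put $\hat g_n=\lambda_n^2g_n$ with $\lambda_n^2=2\pi/m_n\to1$. Then $\operatorname{MinA}(M,\hat g_n)=2\pi$ exactly, $\operatorname{Scal}(\hat g_n)\ge(6-\eta_n)m_n/2\pi\to6$, and $\operatorname{Vol}(\hat g_n)\to\pi^2$ by \eqref{eq:tube}. Let $U_n=\{r\ge\sqrt{\sigma_n}\}$. By \eqref{eq:tube}, Proposition~\ref{prop:dist}, and $e^{-\Lambda_n}\to\kappa$, there are $\delta_n>0$, $\delta_n\to0$, with
\begin{equation}\label{eq:close}
 |d_{\hat g_n}-d_\kappa|\le2\delta_n\qquad\text{on }U_n .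
\end{equation}
Every point of $M$ lies within $\hat g_n$-distance $\lambda_n(L_n+\sqrt{\sigma_n})\to0$ of $U_n$, and $d_\kappa\le\bar d\le\frac\pi2$, so $\limsup\operatorname{Diam}(M,\hat g_n)\le\frac\pi2$. Since $\varepsilon_j>0$, $V_0>\pi^2$ and $D_0>\frac\pi2$, we can choose an increasing sequence $n_j$, $j\ge2$, such that $M_j=(M,\hat g_{n_j})$ satisfies the four bounds for every $j\ge2$. It remains to prove that $(M,\hat g_n)\to X_\kappa$.

\paragraph{A common metric space.} On $Z=M\sqcup X_\kappa$ extend $d_{\hat g_n}$ and $d_\kappa$ by
\[
 D(x,y)=\inf_{z\in U_n}\big(d_{\hat g_n}(x,z)+\delta_n+d_\kappa(\iota z,y)\big),\qquad x\in M,\ y\in X_\kappa .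
\]
This is a metric. For $x,x'\in M$ and $y\in X_\kappa$ the sum $D(x,y)+D(x',y)$ is at least an infimum over $z,z'\in U_n$ of
\[
 d_{\hat g_n}(x,z)+d_{\hat g_n}(x',z')+2\delta_n+d_\kappa(\iota z,\iota z')\ge d_{\hat g_n}(x,x')
\]
by \eqref{eq:close}. In the same way, for $x\in M$ and $y,y'\in X_\kappa$ the sum $D(x,y)+D(x,y')$ is at least an infimum of $d_\kappa(y,\iota z)+d_\kappa(\iota z',y')+2\delta_n+d_{\hat g_n}(z,z')\ge d_\kappa(y,y')$. The remaining inequalities $D(x,y)\le d_{\hat g_n}(x,x')+D(x',y)$ and $D(x,y)\le D(x,y')+d_\kappa(y',y)$ are immediate. Also $D(z,\iota z)\le\delta_n$ for $z\in U_n$.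

Gromov--Hausdorff convergence follows: every point of $M$ is within $\lambda_n(L_n+\sqrt{\sigma_n})$ of $U_n$, every point of $X_\kappa$ is within $\sqrt{\sigma_n}$ of $\iota(U_n)$, and $U_n$ and $\iota(U_n)$ have Hausdorff distance at most $\delta_n$ in $Z$.

\paragraph{The filling.} Let $e:Z\to\ell^\infty(Z)$ be the isometric Kuratowski embedding, and
\[
 h:U_n\times[0,\delta_n]\to\ell^\infty(Z),\qquad h(z,\tau)=e(z)+\frac\tau{\delta_n}\big(e(\iota z)-e(z)\big).
\]
With respect to the intrinsic $g_0$-distance of $U_n$, where $\hat g_n=\lambda_n^2g_0$, the map $e|_{U_n}$ is $\lambda_n$-Lipschitz and $e\circ\iota$ is $1$-Lipschitz; and $h$ is $1$-Lipschitz in $\tau$. So for $n$ large $h$ is $3$-Lipschitz for the product metric. With suitable signs, $\mathcal B=\pm h_\#([\![U_n]\!]\times[\![0,\delta_n]\!])$ and $\mathcal R=\pm h_\#([\![\partial U_n]\!]\times[\![0,\delta_n]\!])$ satisfy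
\[
 e_\#[\![M]\!]-e_\#\Xi_\kappa=\partial\mathcal B+\mathcal R+e_\#[\![C_{\sqrt{\sigma_n}}]\!]-(e\circ\iota)_\#[\![C_{\sqrt{\sigma_n}}]\!] ,
\]
since $M\setminus U_n=C_{\sqrt{\sigma_n}}$. Therefore
\[
 d_{\mathcal F}\big((M,\hat g_n),X_\kappa\big)\le3^4\,\delta_n\pi^2+3^3\,\delta_n\mathcal H^2_{g_0}(\partial U_n)+|C_{\sqrt{\sigma_n}}|_{\hat g_n}+|C_{\sqrt{\sigma_n}}|_{g_0}\to0 ,
\]
where $\mathcal H^2_{g_0}(\partial U_n)\le2\pi^2$ and $|C_{\sqrt{\sigma_n}}|_{\hat g_n}\le\lambda_n^3\big(|C_{\sigma_n}|_{g_n}+|C_{\sqrt{\sigma_n}}|_{g_0}\big)\to0$ by \eqref{eq:tube}. Since $\operatorname{Vol}(M,\hat g_n)\to\pi^2=\mathbf M(\Xi_\kappa)$ by Lemma~\ref{lem:limit}, this is $V\mathcal F$-convergence to $X_\kappa$, and Theorem~\ref{thm:main} is proved.\qed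

\begin{thebibliography}{9}
\bibitem{Sormani} Christina Sormani, \emph{Scalar Curvature and Intrinsic Flat Convergence}, arXiv:1606.08949 (2016).
\bibitem{SW} Sormani and Wenger, J. Differential Geom. \textbf{87} (2011).
\end{thebibliography}

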